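# Free Bogoljubov crossed products by $\mathbb Z$ and the group of eigenvalues

## 1. The eigenvalue group as a candidate invariant

Take an orthogonal operator on a real Hilbert space that becomes diagonalizable over $\mathbb C$. Voiculescu's free Gaussian functor turns it into an automorphism of a free group factor, and the crossed product by that automorphism is a tracial von Neumann algebra. What does this algebra remember of the operator? If the space is infinite dimensional and no power of the operator is the identity, a natural first guess is that it remembers the group generated by the eigenvalues, up to abstract isomorphism, and nothing else. We make this guess precise, test it on cases that can be computed by hand, and then see that it is wrong: the algebra does not remember the group at all.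

All Hilbert spaces are separable, all index sets are countable, and all statements about sets and maps are modulo null sets.

**Definition (free Gaussian algebra).** Let $H$ be a real Hilbert space with complexification $H_{\mathbb C}$. On the full Fock space $\mathbb C\Omega\oplus\bigoplus_{n\ge1}H_{\mathbb C}^{\otimes n}$ let $\ell(\xi)$ be the left creation operator of $\xi$, and put $s(\xi)=\ell(\xi)+\ell(\xi)^*$ for $\xi\in H$. The von Neumann algebra $\Gamma(H)''$ is generated by the $s(\xi)$, $\xi\in H$, with faithful normal trace $\tau(x)=\langle x\Omega,\Omega\rangle$. For a unit vector $\xi$ the element $s(\xi)$ is semicircular: its law has density $\frac1{2\pi}\sqrt{4-x^2}$ on $[-2,2]$. The map $\xi\mapsto s(\xi)$ is real linear. An orthogonal operator $g$ of $H$ induces a trace preserving automorphism $\Gamma(g)$ with $\Gamma(g)(s(\xi))=s(g\xi)$.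

**Definition (free Bogoljubov crossed product).** For an orthogonal representation $\pi$ of $\mathbb Z$ on $H$ let $\alpha=\Gamma(\pi(1))$ and
$$M_\pi=\Gamma(H,\mathbb Z,\pi)''=\Gamma(H)''\rtimes\mathbb Z .$$
It is generated by $\Gamma(H)''$ and a unitary $u$ with
$$uxu^*=\alpha(x),\qquad \tau(xu^n)=\delta_{n,0}\,\tau(x)\qquad(x\in\Gamma(H)'',\ n\in\mathbb Z). \tag{1}$$
In particular $A:=L(\mathbb Z)=\{u\}''$ is identified with $L^\infty(S^1)$ (Haar measure), with $u$ the coordinate function $z$.

**Definition (almost periodic, faithful, $\Lambda_\pi$).** The representation $\pi$ is almost periodic if $H$ is the closed span of its finite dimensional invariant subspaces; equivalently, $H_{\mathbb C}$ is the closed span of eigenvectors of $\pi_{\mathbb C}(1)$. Then $\Lambda_\pi\le S^1$ denotes the subgroup generated by the eigenvalues. The representation is faithful if $n\mapsto\pi(n)$ is injective.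

For example, if $\pi(1)$ is the rotation of $\mathbb R^2$ by $\lambda=e^{i\theta}$, then $e_1-ie_2$ and $e_1+ie_2$ are eigenvectors with eigenvalues $\lambda$ and $\bar\lambda$, so $\Lambda_\pi=\langle\lambda\rangle$. Every almost periodic $\pi$ is an orthogonal sum of small pieces,
$$H=\bigoplus_iH_i,\qquad H_i=\mathbb R\text{ with }\pi(1)=\pm1,\ \text{ or }\ H_i=\mathbb R^2\text{ with }\pi(1)\text{ the rotation by some }\lambda\in S^1. \tag{2}$$
To see this, take a maximal family of pairwise orthogonal finite dimensional irreducible subspaces, and let $K$ be the orthogonal complement of their span. The projection to $K$ of a finite dimensional invariant subspace is finite dimensional and invariant, so it is $0$ by maximality. Hence $K$ is orthogonal to all finite dimensional invariant subspaces, and $K=0$. A real irreducible orthogonal operator in finite dimension is $\pm1$ on $\mathbb R$ or a rotation of $\mathbb R^2$.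

**Observation.** An almost periodic $\pi$ is faithful iff $\Lambda_\pi$ is infinite. If $\Lambda_\pi$ has $m$ elements, then all eigenvalues satisfy $\lambda^m=1$, so $\pi(m)=1$. If $\pi(m)=1$ with $m\ge1$, all eigenvalues are $m$-th roots of unity, so $\Lambda_\pi$ is finite. If $\pi(1)$ has order exactly $m$, both remarks together show that $\Lambda_\pi$ is the group of all $m$-th roots of unity.

The following is known. For an orthogonal representation $\pi$ of $\mathbb Z$ with almost periodic part $\pi_{\mathrm{ap}}$, the isomorphism class of $M_\pi$ depends at most on the weakly mixing part of $\pi$, the dimension of $\pi_{\mathrm{ap}}$, and the concrete embedding into $S^1$ of the group generated by the eigenvalues of the complexification of $\pi_{\mathrm{ap}}$. We call this the *quoted result*; it is used once, in Section 5, and afterwards it is not needed. The guess is the following conjecture, taken from Sven Raum, "On the classification of free Bogoljubov crossed product von Neumann algebras by the integers", arXiv:1212.3132 (2012).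

**Conjecture.** Let $\pi,\rho$ be infinite dimensional, faithful, almost periodic orthogonal representations of $\mathbb Z$. Then $M_\pi\cong M_\rho$ if and only if $\Lambda_\pi\cong\Lambda_\rho$ as abstract groups.

Here are the published facts that we use. A Haar unitary is a unitary $v$ with $\tau(v^n)=0$ for $n\ne0$. Subalgebras are free if every alternating product of trace zero elements has trace zero.

- **(V1)** (Voiculescu) $\Gamma(\bigoplus_iH_i)''=\ast_i\,\Gamma(H_i)''$, naturally in the $H_i$.
- **(V2)** (Voiculescu) A circular element $(s_1+is_2)/\sqrt2$, with $s_1,s_2$ free semicirculars, has polar decomposition $c=v|c|$ with $v$ a Haar unitary $*$-free from $|c|$, and $|c|$ has diffuse distribution.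
- **(V3)** (Voiculescu) $M_m(\mathbb C)\otimes L\mathbb F_\infty\cong L\mathbb F_\infty$.
- **(OW)** (Ornstein–Weiss) Orbit relations of probability measure preserving (pmp) actions of countable amenable groups are hyperfinite a.e.: after discarding a null set they are increasing unions of Borel equivalence relations with finite classes.
- **(D)** (Dye) Any two ergodic hyperfinite pmp equivalence relations on standard nonatomic probability spaces are isomorphic.

## 2. Eigenunitaries, and the guess tested in the simplest cases

The first task is to see the eigenvalues inside $M_\pi$.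

**Proposition 1.** Let $\pi$ be almost periodic, decomposed as in (2). Then $\Gamma(H)''$ is generated by a free family of $\dim H$ Haar unitaries $v_j$ with
$$uv_ju^*=\lambda_jv_j,\qquad\text{equivalently}\qquad v_juv_j^*=\bar\lambda_ju. \tag{3}$$
Each summand $\mathbb R$ with $\pi(1)=\pm1$ contributes one unitary, with $\lambda_j=\pm1$ respectively. Each summand $\mathbb R^2$ with rotation by $\lambda$ contributes two, with $\lambda_j=\lambda$ and $\lambda_j=1$. In particular the $\lambda_j$ generate $\Lambda_\pi$.

*Proof.* By (V1) we may treat one summand at a time.

*The trivial summand $\mathbb R$.* The algebra $\{s\}''$ is diffuse abelian, so it is generated by a Haar unitary, and $\alpha$ fixes it.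

*The summand $\mathbb R$ with $\pi(1)=-1$.* Here $\{s\}''=L^\infty([-2,2])$ with the semicircle law, and $\alpha$ is induced by $x\mapsto-x$. Map $(0,2]$, which has measure $\frac12$, measure preservingly and bijectively (mod null sets) onto the half circle $\{e^{it}:0\le t<\pi\}$, and extend to $[-2,0)$ by $v(-x)=-v(x)$. The result is an isomorphism onto $(S^1,\text{Haar})$, hence a generating Haar unitary $v$ with $\alpha(v)=-v$.

*The summand $\mathbb R^2$ with rotation by $\lambda=e^{i\theta}$.* Put $s_j=s(e_j)$ and $c=s_1+is_2$, a multiple of a circular element. Then
$$\alpha(c)=(\cos\theta\,s_1+\sin\theta\,s_2)+i(-\sin\theta\,s_1+\cos\theta\,s_2)=e^{-i\theta}(s_1+is_2)=\bar\lambda c .$$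
Let $c=v|c|$. Then $\alpha(|c|)=|c|$ and, by uniqueness of the polar decomposition, $\alpha(v)=\bar\lambda v$. By (V2), $v$ is a Haar unitary free from $|c|$, and $\{|c|\}''$ is diffuse abelian, so it is generated by a Haar unitary $h$, with $\alpha(h)=h$. So $v^*$ and $h$ are free Haar unitaries that generate $\Gamma(\mathbb R^2)''$, with $\alpha(v^*)=\lambda v^*$ and $\alpha(h)=h$.

The second form of (3) follows from the first: $v_juv_j^*=v_j(uv_j^*u^*)u=\bar\lambda_jv_jv_j^*u=\bar\lambda_ju$. $\square$

For a word $\omega=j_1^{\varepsilon_1}\cdots j_n^{\varepsilon_n}$ with $\varepsilon_i=\pm1$ write $v_\omega=v_{j_1}^{\varepsilon_1}\cdots v_{j_n}^{\varepsilon_n}$ and $\lambda_\omega=\prod_i\lambda_{j_i}^{\varepsilon_i}$. Since the $v_j$ are free Haar unitaries, (1) gives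
$$\tau(v_\omega u^n)=\delta_{n,0}\,\tau(v_\omega)=0\qquad\text{for every nonempty reduced }\omega\text{ and all }n. \tag{4}$$

**First test: for the marked pair the guess is right.** By (4), the elements $v_\omega u^n$, with $\omega$ reduced and $n\in\mathbb Z$, are orthonormal in $L^2(M_\pi)$. By (3) their span is a $*$-algebra, dense in $M_\pi$, so they form an orthonormal basis. Moreover $u(v_\omega u^n)u^*=\lambda_\omega v_\omega u^n$. So $\operatorname{Ad}u$ is diagonal, and
$$\Lambda_\pi=\{\lambda\in S^1:\text{ there is } x\in M_\pi,\ x\neq0,\ \text{with } uxu^*=\lambda x\}. \tag{5}$$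
Any isomorphism $M_\pi\to M_\rho$ that carries $u$ to $u$ therefore forces $\Lambda_\pi=\Lambda_\rho$.

**Second test: changing eigenvalues by words.** Let $\pi$ be the sum of the rotations by $\lambda$ and $\mu$, with unitaries $v_1,h_1,v_2,h_2$. Replacing $v_2$ by $v_1v_2$ gives again free Haar unitaries generating the same algebra, and $u(v_1v_2)u^*=\lambda\mu\,v_1v_2$. So $\lambda\oplus\mu$ and $\lambda\oplus\lambda\mu$ give isomorphic crossed products. The list of eigenvalues has changed, the group has not. This agrees with the guess.

**Third test: operators of finite order.** Here everything can be computed.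

**Proposition 2.** Let $\pi$ be almost periodic of dimension $d\in\{1,2,\dots,\infty\}$ with $\pi(1)$ of finite order $m$. Then
$$M_\pi\cong L^\infty([0,1])\,\overline\otimes\,M_m(\mathbb C)\otimes L\mathbb F_{1+m(d-1)},$$
and for $d=\infty$ this is $L^\infty([0,1])\,\overline\otimes\,L\mathbb F_\infty$.

*Proof.* The group $\Lambda=\Lambda_\pi$ consists of the $m$-th roots of unity. Let $Y\subset S^1$ be a half open arc of angle $2\pi/m$, so that the sets $\lambda Y$, $\lambda\in\Lambda$, partition $S^1$, and let $p=1_Y\in A$. Let $q:\mathbb F_d\to\Lambda$, $q(\omega)=\lambda_\omega$, which is onto by Proposition 1, and let $K=\ker q$. By (3), $v_\omega$ normalizes $A$ and $v_\omega1_Bv_\omega^*=1_{q(\omega)B}$. Choose $\omega_\lambda$ with $q(\omega_\lambda)=\lambda$. The projections $v_{\omega_\lambda}pv_{\omega_\lambda}^*=1_{\lambda Y}$ are equivalent to $p$ and sum to $1$, so $M_\pi\cong M_m(\mathbb C)\otimes pM_\pi p$.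

The corner is densely spanned by the elements $p\,av_\omega p=a\,p\,1_{q(\omega)Y}v_\omega$ with $a\in A$, and these vanish unless $\omega\in K$. For $\omega\in K$ the unitary $v_\omega$ commutes with $A$, and $\tau(apv_\omega)=\tau(ap)\delta_{\omega,\emptyset}$ by (4). So $pM_\pi p\cong Ap\,\overline\otimes\,L(K)$, and $Ap=L^\infty(Y)\cong L^\infty([0,1])$. By Nielsen–Schreier, $K$ is free of rank $1+m(d-1)$. For $d=\infty$ the rank is infinite, because a finite index subgroup of a group that is not finitely generated is not finitely generated. In this case (V3) removes the matrix factor. $\square$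

Read this for $m=1$ and $m=2$. In dimension one, $\pi(1)=1$ gives an abelian algebra and $\pi(1)=-1$ gives $L^\infty([0,1])\,\overline\otimes\,M_2(\mathbb C)\otimes L\mathbb Z$, which is not abelian, so here the group is visible. In infinite dimension, all finite groups $\Lambda_\pi$ give the same algebra: the matrix factor that carried the information is absorbed. So the guess is false for non-faithful representations. The conjecture excludes them, but this is a warning.

## 3. Normalizing unitaries that are not eigenvectors

Suppose we try to prove the conjecture. By (5), $\Lambda_\pi$ can be read off from the pair $(M_\pi,u)$. A sensible plan is to correct a given isomorphism $M_\pi\to M_\rho$ so that it carries $L(\mathbb Z)$ onto $L(\mathbb Z)$, and then to read $\Lambda_\pi$ from the inclusion $A\subset M_\pi$. But even if the first half could be done, the second half breaks. Formula (5) uses the generator $u$ of $A$, and an isomorphism that carries $A$ to $A$ need not carry $u$ to $u$. The inclusion $A\subset M_\pi$ only offers the unitaries that normalize $A$, together with the transformations they induce on $S^1$, and there are many more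 of these than rotations.

Suppose instead that we try to disprove the conjecture with the moves of the second test. This also stops at a definite point: a word $v_\omega$ induces the rotation by $\lambda_\omega\in\Lambda_\pi$, so words never leave $\Lambda_\pi$. Something other than words is needed, and the following example shows what.

**Example (the adding machine inside $M_\pi$).** For $k\ge0$ let $\zeta_k=e^{2\pi i\cdot3/2^{k+1}}$, and let $\pi$ be the sum of the rotations by the $\zeta_k$. Then $\Lambda_\pi$ is the group of all $2^n$-th roots of unity, $n\ge0$. Let $v_k$ be the unitary of Proposition 1 with $\lambda=\zeta_k$, which induces $z\mapsto\zeta_kz$. Identify $S^1$ with $[0,1)$ by $z=e^{2\pi ix}$ and put $D_k=[1-2^{-k},1-2^{-k-1})$. The $D_k$ partition $[0,1)$. The rotation by $\zeta_k$ carries $D_k$ to $[1-2^{-k}+3\cdot2^{-k-1},\,1-2^{-k-1}+3\cdot2^{-k-1})$, which is $[2^{-k-1},2^{-k})$ modulo $1$, and these sets partition $(0,1)$. So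
$$w=\sum_{k\ge0}v_k1_{D_k}$$
is a unitary, and it normalizes $A$. It is not an eigenvector of $\operatorname{Ad}u$, since $uwu^*=w\sum_k\zeta_k1_{D_k}$ is not a multiple of $w$. In binary digits, $D_k$ consists of the $x=0.1^k0y$, and $w$ induces $T(0.1^k0y)=0.0^k1y$, that is, addition of $1$ at the first digit with carry to the right. The orbits of $T$ are, a.e., the classes of sequences that agree from some digit on: $T$ changes finitely many digits, and among the $2^n$ sequences with a given tail after digit $n$ it adds $1$ to the number formed by the first $n$ digits. The orbits of $\Lambda_\pi$ are the same classes: $x-y$ is a dyadic rational modulo $1$ iff $2^nx\equiv2^ny$ modulo $1$ for some $n$. So the single transformation $T$, an action of $\mathbb Z$, has the same orbits as the group $\Lambda_\pi$, which is not finitely generated.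

This suggests the way forward. *Cut* the unitaries $v_j$ by projections of $A$ and *glue* the pieces to new unitaries. What survives is the orbit equivalence relation of $\Lambda_\pi$ on $S^1$, and (OW) and (D) say that it is the same for all countable infinite $\Lambda\le S^1$. Two things have to be controlled. The glued elements must be as free as the old ones, and no piece may be lost: in the example the pieces $v_k1_{S^1\setminus D_k}$ are left over. The outcome is the following.

**Theorem 1.** If $\pi,\rho$ are infinite dimensional, faithful, almost periodic orthogonal representations of $\mathbb Z$ on separable real Hilbert spaces, then $M_\pi\cong M_\rho$.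

**Counterexample to the conjecture.** Let $\pi$ be the direct sum of infinitely many copies of the rotation of $\mathbb R^2$ by $e^{2\pi i\sqrt2}$, and let $\rho$ be $\pi$ plus the rotation by $e^{2\pi i\sqrt3}$. Both are infinite dimensional, faithful and almost periodic. If $a\sqrt2+b\sqrt3=c$ with $a,b,c\in\mathbb Q$, squaring gives $2ab\sqrt6\in\mathbb Q$, so $ab=0$, and then $a=b=c=0$ because $\sqrt2,\sqrt3$ are irrational. So $\Lambda_\pi\cong\mathbb Z$ and $\Lambda_\rho\cong\mathbb Z^2$, which are not isomorphic, while $M_\pi\cong M_\rho$ by Theorem 1.

So the "only if" direction of the conjecture fails completely. The "if" direction is true, since its conclusion always holds.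

## 4. Families of partial isometries that are free over $A$

This section sets up the language in which cutting and gluing are harmless. Let $(M,\tau)$ be a von Neumann algebra with faithful normal tracial state, $A=L^\infty(X,\mu)\subset M$ with $\tau|_A=\int\cdot\,d\mu$ and $(X,\mu)$ standard, and $E:M\to A$ the $\tau$-preserving conditional expectation. For $x\in M$ we have $E(x)=0$ iff $\tau(ax)=0$ for all $a\in A$.

Let $\mathcal{GN}(A)$ be the set of partial isometries $v\in M$ with $v^*v,vv^*\in A$ and $vAv^*=Avv^*$. The trace preserving isomorphism $a\mapsto vav^*$ from $Av^*v$ to $Avv^*$ comes from a measure preserving partial isomorphism $\varphi_v:\operatorname{dom}\varphi_v\to\operatorname{ran}\varphi_v$ with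
$$v^*v=1_{\operatorname{dom}\varphi_v},\quad vv^*=1_{\operatorname{ran}\varphi_v},\quad vav^*=(a\circ\varphi_v^{-1})1_{\operatorname{ran}\varphi_v},\quad va=(vav^*)v. \tag{6}$$
The last identity holds because $v^*v\in A$ commutes with $a$. It says that elements of $A$ can be moved to the left through $v$; in particular $v1_C=1_{\varphi_v(C)}v$ for $C\subset\operatorname{dom}\varphi_v$. The set $\mathcal{GN}(A)$ is closed under adjoints and products. For instance, $(vw)^*(vw)=w^*(v^*v)w\in w^*Aw=Aw^*w$ is a projection, since $v^*v$ and $ww^*$ commute. Also $\varphi_{v^*}=\varphi_v^{-1}$ and $\varphi_{vw}=\varphi_v\varphi_w$, defined where the composition makes sense. If $v$ is one of the unitaries of Proposition 1, then (3) says $\varphi_v^{-1}(z)=\bar\lambda z$, that is,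
$$\varphi_{v_j}(z)=\lambda_jz. \tag{7}$$

For a family $V=(v_e)_{e\in I}$ in $\mathcal{GN}(A)$ put $\varphi_e=\varphi_{v_e}$. A word $\omega=e_1^{\varepsilon_1}\cdots e_n^{\varepsilon_n}$ gives products $v_\omega$ and $\varphi_\omega$, where $e^{-1}$ stands for $v_e^*$ and the rightmost letter acts first; $v_\emptyset=1$. Let $\omega_{red}$ be the reduced form of $\omega$ in the free group $\mathbb F_I$. Then
$$v_\omega=1_{\operatorname{ran}\varphi_\omega}\,v_{\omega_{red}}=v_{\omega_{red}}\,1_{\operatorname{dom}\varphi_\omega}. \tag{8}$$
Indeed, each cancellation $v_ev_e^*$ or $v_e^*v_e$ produces a projection of $A$, which we move to the left, so $v_\omega=1_Bv_{\omega_{red}}$ for some $B$. Comparing range projections, $\operatorname{ran}\varphi_\omega=B\cap\operatorname{ran}\varphi_{\omega_{red}}$, which gives the first equality. It also shows that $\varphi_\omega$ is a restriction of $\varphi_{\omega_{red}}$, and moving the projection to the right gives the second.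

**Definition (basis, mass).** $V$ is *$A$-free* if $E(v_\omega)=0$ for every nonempty reduced word $\omega$. It is a *basis* of $A\subset M$ if moreover $A\cup V$ generates $M$. Its *mass* is $\sum_e\mu(\operatorname{dom}\varphi_e)$.

Two examples. If a free group $\mathbb F_I$ acts on $(X,\mu)$ preserving $\mu$, the canonical unitaries of the generators form a basis of $L^\infty(X)\subset L^\infty(X)\rtimes\mathbb F_I$, of mass $|I|$. If $\pi$ is almost periodic of dimension $d$, then *the $v_j$ of Proposition 1 form a basis of $L(\mathbb Z)\subset M_\pi$ of mass $d$, with $\varphi_{v_j}$ the rotation by $\lambda_j$*: they are in $\mathcal{GN}(A)$ by (3), they are $A$-free by (4), and with $u$ they generate $M_\pi$.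

The next lemma says that an inclusion with a basis is determined by the maps $\varphi_e$ alone. This is why it is enough to manipulate maps on $X$.

**Lemma 1 (uniqueness).** Let $(v_e)_{e\in I}$ and $(v_e')_{e\in I}$ be bases of $A=L^\infty(X)\subset M$ and $A'=L^\infty(X')\subset M'$, and let $\theta:X\to X'$ be a pmp isomorphism with $\varphi_e'=\theta\varphi_e\theta^{-1}$ for all $e$. Then there is a trace preserving isomorphism $M\to M'$ with $v_e\mapsto v_e'$ and $a\mapsto a\circ\theta^{-1}$ for $a\in A$.

*Proof.* By (6), a product $a_0v_{e_1}^{\varepsilon_1}a_1\cdots v_{e_n}^{\varepsilon_n}a_n$ equals $av_\omega$ with $\omega=e_1^{\varepsilon_1}\cdots e_n^{\varepsilon_n}$, where $a\in A$ is computed from the $a_j$ and the $\varphi_e$ only. By (8), its trace is $\tau\big(a1_{\operatorname{ran}\varphi_\omega}E(v_{\omega_{red}})\big)$. This is $0$ if $\omega_{red}\ne\emptyset$, and $\int a1_{\operatorname{ran}\varphi_\omega}d\mu$ if $\omega_{red}=\emptyset$. So all $*$-moments of $A\cup(v_e)$ agree with those of $A'\cup(v'_e)$ under $\theta$. Hence sending a noncommutative polynomial in the first family to the same polynomial in the second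 is well defined and isometric for the norms $\|x\|_2=\tau(x^*x)^{1/2}$. It extends to a unitary $L^2(M)\to L^2(M')$, which intertwines the left multiplications by the generators and maps the vector of $1$ to the vector of $1$. Conjugation by it is the required isomorphism. $\square$

**Lemma 2.** Let $(v_e)_{e\in I}$ be a basis of $A\subset M$.

1. (*Cutting*) If $\operatorname{dom}\varphi_e=\bigsqcup_kD_{e,k}$ are countable partitions, then $(v_e1_{D_{e,k}})_{e,k}$ is a basis.
2. (*Gluing*) Let $I=\bigsqcup_sI_s$ be such that for each $s$ the sets $\operatorname{dom}\varphi_e$, $e\in I_s$, are pairwise disjoint, and so are the sets $\operatorname{ran}\varphi_e$, $e\in I_s$. Then $(v_s)_s$ with $v_s=\sum_{e\in I_s}v_e$ is a basis, and $\varphi_{v_s}=\bigsqcup_{e\in I_s}\varphi_e$.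

*Proof.* (1) The pieces lie in $\mathcal{GN}(A)$, and $v_e=\sum_kv_e1_{D_{e,k}}$, so they generate. Let $(e_1,k_1)^{\varepsilon_1}\cdots(e_n,k_n)^{\varepsilon_n}$ be reduced and nonempty. If $\omega=e_1^{\varepsilon_1}\cdots e_n^{\varepsilon_n}$ is reduced, move the projections to the left; the product is $av_\omega$ with $a\in A$, and its expectation is $0$. Otherwise there is $j$ with $e_j=e_{j+1}=:e$ and $\varepsilon_j=-\varepsilon_{j+1}$, and then $k_j\ne k_{j+1}$. The product of these two letters is $v_e1_{D_{e,k_j}}1_{D_{e,k_{j+1}}}v_e^*=0$ or $1_{D_{e,k_j}}v_e^*v_e1_{D_{e,k_{j+1}}}=0$.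

(2) For $e\ne f$ in $I_s$ and $a\in A$ we have $v_e^*v_f=0$ (disjoint ranges) and $v_eav_f^*=0$ (disjoint domains). So the sum converges $*$-strongly to a partial isometry, with $v_sav_s^*=\sum_ev_eav_e^*$. Hence $v_s\in\mathcal{GN}(A)$ and $\varphi_{v_s}=\bigsqcup_e\varphi_e$. Since $v_e=v_s1_{\operatorname{dom}\varphi_e}$, the new family generates. For freeness, let $\sigma=s_1^{\varepsilon_1}\cdots s_n^{\varepsilon_n}$ be reduced and nonempty, and $a\in A$. Expand $\tau(av_\sigma)$ one letter at a time by $v_{s_j}^{\varepsilon_j}=\sum_{e\in I_{s_j}}v_e^{\varepsilon_j}$. Multiplication is separately strongly continuous on bounded sets and $\tau$ is normal, so $\tau(av_\sigma)$ is an iterated sum of terms $\tau(av_\omega)$, $\omega=e_1^{\varepsilon_1}\cdots e_n^{\varepsilon_n}$ with $e_j\in I_{s_j}$. Each $\omega$ is reduced, because $e_j=e_{j+1}$ with $\varepsilon_j=-\varepsilon_{j+1}$ would force $s_j=s_{j+1}$ with opposite exponents. So every term is $0$. $\square$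

## 5. Orbit equivalence and the proof of Theorem 1

For a countable infinite $\Lambda\le S^1$ let $\mathcal R_\Lambda$ be the orbit relation of $\Lambda$ acting on $S^1$ by rotations. The action is free, since $\lambda z=z$ forces $\lambda=1$. It is ergodic: if $f\in L^2(S^1)$ is invariant, then $\lambda^n\hat f(n)=\hat f(n)$ for all $\lambda\in\Lambda$, and for $n\neq0$ some $\lambda\in\Lambda$ has $\lambda^n\ne1$ because $\Lambda$ is infinite, so $\hat f(n)=0$. By (OW), $\mathcal R_\Lambda$ is hyperfinite. For the group of dyadic roots of unity this is visible: the relation is the increasing union of the orbit relations of the finite groups of $2^n$-th roots of unity.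

**Step 1: reduce to infinite multiplicity.** The purpose is to have room for all the pieces. For countable infinite $\Lambda\le S^1$ let $\pi_\Lambda$ be the direct sum, over $\lambda\in\Lambda$ and $i\in\mathbb N$, of $\mathbb R^2$ with rotation by $\lambda$. It is infinite dimensional and almost periodic with eigenvalue group $\Lambda$. If $\pi$ is as in Theorem 1, then $\Lambda_\pi$ is countable and infinite, and $\pi$ and $\pi_{\Lambda_\pi}$ both have weakly mixing part $0$, dimension $\aleph_0$ and the same subgroup $\Lambda_\pi\le S^1$. By the quoted result, $M_\pi\cong M_{\pi_{\Lambda_\pi}}$. It remains to prove $M_{\pi_\Gamma}\cong M_{\pi_\Lambda}$ for any countable infinite $\Gamma,\Lambda\le S^1$.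

**Step 2: write down the bases.** By Proposition 1 and Section 4, $A\subset M_{\pi_\Lambda}$ has a basis of unitaries. Relabeling the countably many unitaries with trivial rotation, we write it as $(v_{\lambda,i})_{\lambda\in\Lambda,i\in\mathbb N}$ with $\varphi_{v_{\lambda,i}}(z)=\lambda z$. Likewise $A\subset M_{\pi_\Gamma}$ has a basis $(v'_{\gamma,i})_{\gamma\in\Gamma,i\in\mathbb N}$ with $\varphi_{v'_{\gamma,i}}(z)=\gamma z$.

**Step 3: transport $\Gamma$ onto the orbits of $\Lambda$.** By (D) there is a pmp isomorphism $\theta:S^1\to S^1$ with $\theta(\Gamma z)=\Lambda\theta(z)$ for a.e. $z$. Put $T_\gamma=\theta\circ(\gamma\,\cdot)\circ\theta^{-1}$. This is an essentially free action of $\Gamma$ whose orbits are the $\Lambda$-orbits. By Lemma 1 we are done once we find a basis of $A\subset M_{\pi_\Lambda}$, indexed by $\Gamma\times\mathbb N$, inducing the maps $T_\gamma$.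

**Step 4: cut along a double partition.** The purpose is to compare the two actions without leaving anything over. Let
$$E_{\gamma,\lambda}=\{z\in S^1:T_\gamma z=\lambda z\}. \tag{9}$$
For fixed $\gamma$, the sets $E_{\gamma,\lambda}$, $\lambda\in\Lambda$, partition $S^1$, since $T_\gamma z\in\Lambda z$ and $\Lambda$ acts freely. For fixed $\lambda$, the sets $E_{\gamma,\lambda}$, $\gamma\in\Gamma$, also partition $S^1$, since $\lambda z\in\{T_\gamma z:\gamma\in\Gamma\}$ and $T$ is essentially free. Using the second partition, cut every $v_{\lambda,i}$ into the pieces $v_{\lambda,i}1_{E_{\gamma,\lambda}}$, $\gamma\in\Gamma$. By Lemma 2(1) all these pieces form a basis.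

**Step 5: glue along the other index.** Fix $(\gamma,i)$. The pieces $v_{\lambda,i}1_{E_{\gamma,\lambda}}$, $\lambda\in\Lambda$, have domains $E_{\gamma,\lambda}$, which partition $S^1$ by the first partition, and ranges $\lambda E_{\gamma,\lambda}=T_\gamma E_{\gamma,\lambda}$, which partition $S^1$ because $T_\gamma$ is a bijection. Every piece of Step 4 belongs to exactly one pair $(\gamma,i)$. By Lemma 2(2), the unitaries
$$w_{\gamma,i}=\sum_{\lambda\in\Lambda}v_{\lambda,i}1_{E_{\gamma,\lambda}}$$
form a basis of $A\subset M_{\pi_\Lambda}$, and $\varphi_{w_{\gamma,i}}=T_\gamma=\theta\circ\varphi_{v'_{\gamma,i}}\circ\theta^{-1}$. Lemma 1, applied to $(v'_{\gamma,i})$ and $(w_{\gamma,i})$, gives $M_{\pi_\Gamma}\cong M_{\pi_\Lambda}$. This proves Theorem 1, and the conjecture is disproved. $\blacksquare$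

## 6. The models $N_\kappa$ and the stronger theorems

Step 1 used infinite multiplicity and the quoted result. In finite dimension the unitaries must be spent economically, and the budget is the mass. We now do this. It reproves Theorem 1 without the quoted result, and it treats finite dimension.

Fix $X_0=[0,1)$ with Lebesgue measure, $A_0=L^\infty(X_0)$, and an ergodic pmp transformation $T_0$ of $X_0$; its orbits are infinite a.e., because the space is nonatomic. Let $\mathbb F$ be the free group on $w,\ell_1,\ell_2,\dots$, acting on $A_0$ with $w$ acting by $T_0$ and each $\ell_j$ acting trivially. For $\kappa\in[1,\infty]$ let $N_\kappa\subset A_0\rtimes\mathbb F$ be generated by $A_0$, $w$, the $\ell_j$ with $j\le\kappa-1$, and, if $\kappa<\infty$ and $r=\kappa-1-\lfloor\kappa-1\rfloor>0$, by $\ell_{\lfloor\kappa-1\rfloor+1}1_{[0,r)}$. By Lemma 2(1), and since subfamilies of $A_0$-free families are $A_0$-free, these elements form a basis of $A_0\subset N_\kappa$. Its mass is $\kappa$. For an integer $d\ge1$ or $d=\infty$ we have $N_d=A_0\rtimes\mathbb F_d$. For example, $N_{3/2}$ is generated by $A_0$, $w$ and $\ell_11_{[0,1/2)}$.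

**Theorem 2.** Let $\pi$ be an almost periodic orthogonal representation of $\mathbb Z$ of dimension $d\in\{1,2,\dots,\infty\}$.

(a) If $\pi$ is faithful (so $d\ge2$), then $M_\pi\cong N_d$, by an isomorphism carrying $L(\mathbb Z)$ onto $A_0$. So $M_\pi$ depends only on $d$, and it is a II$_1$ factor.

(b) If $\pi(1)$ has finite order $m$, then $M_\pi\cong L^\infty([0,1])\,\overline\otimes\,M_m(\mathbb C)\otimes L\mathbb F_{1+m(d-1)}$. For $d=\infty$ this is $L^\infty([0,1])\,\overline\otimes\,L\mathbb F_\infty$.

(c) Consequently, for infinite dimensional almost periodic $\pi,\rho$: $M_\pi\cong M_\rho$ iff $\pi,\rho$ are both faithful or both non-faithful. There are exactly two isomorphism classes.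

(d) For $1<\kappa\le\infty$, $N_\kappa$ is a II$_1$ factor and $N_\kappa^t\cong N_{1+(\kappa-1)/t}$ for all $t>0$. So $N_\infty$ has fundamental group $\mathbb R_+^*$. All $N_\kappa$ with $1<\kappa<\infty$ are stably isomorphic and share one fundamental group $\mathcal F$. For finite $d,d'\ge2$, $N_d\cong N_{d'}$ iff $\frac{d-1}{d'-1}\in\mathcal F$.

(e) If $\pi=\pi_{ap}\oplus k\cdot\ell^2_{\mathbb R}(\mathbb Z)$ with $\pi_{ap}$ faithful almost periodic of dimension $d$ and $k\in\{0,1,\dots,\infty\}$ copies of the regular representation, then $M_\pi\cong N_d*L\mathbb F_k$. This again does not depend on $\Lambda_{\pi_{ap}}$.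

These notes do not determine $\mathcal F$, so they do not decide whether $N_d\not\cong N_{d'}$ for finite $d\ne d'$. Most of Theorem 2 rests on a normal form.

**Theorem 3 (normal form).** Let $(X,\mu)$ be a standard nonatomic probability space, $A=L^\infty(X)\subset M$ with a basis $(v_e)_{e\in I}$ of mass $\kappa\in[0,\infty]$ such that the relation $\mathcal S$ generated by the $\varphi_e$ is ergodic and hyperfinite. Then $\kappa\ge1$ and $(A\subset M)\cong(A_0\subset N_\kappa)$, trace preservingly.

The idea is to spend mass exactly $1$ on a part of the basis that generates $\mathcal S$ without redundancy, to exchange this part for one unitary $w$ inducing an ergodic transformation $T$, and to use $w$ to turn everything else into *loops*, elements whose partial isomorphism is the identity of a set. Loops can be pushed around by $w$, so only their total mass $\kappa-1$ matters.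

## 7. Moving loops and exchanging treeings

The first tool multiplies some basis elements by words in the others. It is the second test of Section 2 with domains taken into account.

**Lemma 3 (moving).** Let $(v_e)_{e\in I_0\sqcup I_1}$ be a basis. For $e\in I_1$ let $x_e,y_e$ be words in $I_0$ with $\operatorname{ran}\varphi_e\subset\operatorname{dom}\varphi_{x_e}$ and $\operatorname{dom}\varphi_e\subset\operatorname{ran}\varphi_{y_e}$. Replacing $v_e$ by $v_e'=v_{x_e}v_ev_{y_e}$ for all $e\in I_1$ gives a basis of the same mass, with $\varphi_{v'_e}=\varphi_{x_e}\varphi_e\varphi_{y_e}$.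

*Proof.* The assumptions give $v_{x_e}^*v_e'v_{y_e}^*=1_{\operatorname{dom}\varphi_{x_e}}v_e1_{\operatorname{ran}\varphi_{y_e}}=v_e$, so the new family generates. A nonempty reduced word $\omega$ in the new family is $v_{\tilde\omega}$, where $\tilde\omega$ arises by $e\mapsto e$ for $e\in I_0$ and $e\mapsto x_eey_e$ for $e\in I_1$. This is an automorphism of $\mathbb F_I$, with inverse $e\mapsto x_e^{-1}ey_e^{-1}$ on $I_1$, so $\tilde\omega_{red}\neq\emptyset$, and (8) gives $E(v_{\tilde\omega})=1_{\operatorname{ran}\varphi_{\tilde\omega}}E(v_{\tilde\omega_{red}})=0$. The domain of $\varphi_{v_e'}$ is $\varphi_{y_e}^{-1}(\operatorname{dom}\varphi_e)$, which has the measure of $\operatorname{dom}\varphi_e$. $\square$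

**Definition (treeing).** A countable family $(\varphi_e)$ of measure preserving partial isomorphisms is a *treeing* of the relation $\mathcal S$ it generates if, for every nonempty reduced $\omega$, the set $\{x\in\operatorname{dom}\varphi_\omega:\varphi_\omega(x)=x\}$ is null.

If $T$ has infinite orbits a.e., then $\{T\}$ is a treeing of its orbit relation. If $\Lambda\cong\mathbb Z^2$ is generated by $\lambda$ and $\mu$, the two rotations by $\lambda$ and $\mu$ generate $\mathcal R_\Lambda$ but are not a treeing, since the commutator fixes every point.

The second tool says that a part of a basis that induces a treeing can be exchanged for any other treeing of the same relation.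

**Lemma 4 (swapping treeings).** Let $(v_e)_{e\in I_0\sqcup I_1}$ be a basis of $A\subset M$ such that $(\varphi_e)_{e\in I_0}$ is a treeing of a relation $\mathcal S$. Let $(\psi_s)_{s\in J}$ be another treeing of the same $\mathcal S$. Then there are $w_s\in\mathcal{GN}(A)$ with $\varphi_{w_s}=\psi_s$ such that $(w_s)_{s\in J}\cup(v_e)_{e\in I_1}$ is a basis.

*Proof.* **Step 1: construct $w_s$.** For a.e. $x\in\operatorname{dom}\psi_s$ there is a word $\omega$ in $I_0$ with $\psi_s(x)=\varphi_\omega(x)$, and it may be taken reduced since $\varphi_{\omega_{red}}$ extends $\varphi_\omega$. Choosing the first such word in an enumeration, we get a partition $\operatorname{dom}\psi_s=\bigsqcup_\omega D_{s,\omega}$ over reduced words with $D_{s,\omega}\subset\operatorname{dom}\varphi_\omega$ and $\psi_s=\varphi_\omega$ on $D_{s,\omega}$. Put $w_s=\sum_\omega v_\omega1_{D_{s,\omega}}$. The domains are disjoint, and so are the ranges, since $\psi_s$ is injective. As in the proof of Lemma 2(2), the sum converges $*$-strongly, $w_s\in\mathcal{GN}(A)$ and $\varphi_{w_s}=\psi_s$.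

**Step 2: a local formula for words.** This compares words in the $w_s$ with words in the $v_e$. *For every word $\beta$ in $J$ there are a countable partition $\operatorname{dom}\psi_\beta=\bigsqcup_tD_t$ and reduced words $\beta_t$ in $I_0$ with*
$$D_t\subset\operatorname{dom}\varphi_{\beta_t},\qquad w_\beta1_{D_t}=v_{\beta_t}1_{D_t},\qquad \psi_\beta=\varphi_{\beta_t}\ \text{ on }D_t. \tag{10}$$
We use induction on the length; for $\beta=\emptyset$ take one piece $X$ and the empty word. Let $\beta=s^\varepsilon\beta^-$, and let $D$ be a piece for $\beta^-$ with word $\eta$, intersected with $\operatorname{dom}\psi_\beta$. By construction, $\operatorname{dom}\psi_s^\varepsilon$ is a countable union of disjoint sets $C$ with $w_s^\varepsilon1_C=v_{\omega^\varepsilon}1_C$ for a reduced word $\omega$; for $\varepsilon=-1$ the sets are $C=\psi_s(D_{s,\omega})$. Cut $D$ further so that $\varphi_\eta(D)$ lies in one such $C$. Then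
$$w_\beta1_D=w_s^\varepsilon v_\eta1_D=w_s^\varepsilon1_{\varphi_\eta(D)}v_\eta=v_{\omega^\varepsilon}1_{\varphi_\eta(D)}v_\eta=v_{\omega^\varepsilon\eta}1_D ,$$
with $D\subset\operatorname{dom}\varphi_{\omega^\varepsilon\eta}$. By (8) we may replace $\omega^\varepsilon\eta$ by its reduced form. The statement about $\psi_\beta$ follows by comparing the induced maps.

*If $\beta$ is reduced and nonempty and $D_t$ is not null, then $\beta_t\ne\emptyset$*: otherwise $\psi_\beta$ would be the identity on $D_t$, and $(\psi_s)$ would not be a treeing. We discard null pieces.

**Step 3: freeness.** Let $\beta_0f_1^{\varepsilon_1}\beta_1\cdots f_m^{\varepsilon_m}\beta_m$ be reduced and nonempty, with $f_j\in I_1$ and $\beta_j$ (possibly empty) reduced words in $J$. Let $W$ be the corresponding operator and $a\in A$. Substitute $w_{\beta_j}=\sum_tw_{\beta_j}1_{D_{j,t}}=\sum_tv_{\beta_{j,t}}1_{D_{j,t}}$, one $j$ at a time. By normality $\tau(aW)$ is an iterated sum of terms which, after moving projections to the left, have the form $\tau(a'v_{\Omega})$ with $a'\in A$ and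
$$\Omega=\beta_{0,t_0}f_1^{\varepsilon_1}\beta_{1,t_1}\cdots f_m^{\varepsilon_m}\beta_{m,t_m}.$$
The words $\beta_{j,t_j}$ are reduced words in $I_0$, and $\beta_{j,t_j}\ne\emptyset$ whenever $\beta_j\neq\emptyset$. A cancellation in $\Omega$ could only occur between $f_j^{\varepsilon_j}$ and $f_{j+1}^{\varepsilon_{j+1}}$ with $\beta_{j,t_j}=\emptyset$. Then $\beta_j=\emptyset$, and the original word would not be reduced. So $\Omega$ is reduced; it is nonempty, because either $m\ge1$, or $m=0$ and $\beta_0\neq\emptyset$. Each term is $0$, so $E(W)=0$.

**Step 4: generation.** Let $e\in I_0$. As in Step 1, partition $\operatorname{dom}\varphi_e=\bigsqcup_\beta D'_\beta$ over reduced words $\beta$ in $J$ with $D'_\beta\subset\operatorname{dom}\psi_\beta$ and $\varphi_e=\psi_\beta$ on $D'_\beta$. On $D'_\beta\cap D_t$, with $D_t$ from (10), we have $\varphi_e=\varphi_{\beta_t}$, so the map of the word $e^{-1}\beta_t$ is the identity there, and so is the map of its reduced form, which extends it. If the set is not null, the treeing property of $(\varphi_e)_{e\in I_0}$ forces $(e^{-1}\beta_t)_{red}=\emptyset$, that is, $\beta_t=e$. Hence $w_\beta1_{D'_\beta}=v_e1_{D'_\beta}$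 for all $\beta$, and $v_e=\sum_\beta w_\beta1_{D'_\beta}$ lies in the algebra generated by $A$ and the $w_s$. $\square$

The third tool produces a treeing of mass $1$ inside a given generating family. It is a measurable version of choosing spanning trees greedily, and hyperfiniteness makes the greedy choice possible.

**Lemma 5 (spanning treeing).** Let $(\varphi_e)_{e\in I}$, $I\subset\mathbb N$, be measure preserving partial isomorphisms of $(X,\mu)$ generating a hyperfinite relation $\mathcal S$ with infinite classes a.e. Then there are Borel $C_e\subset\operatorname{dom}\varphi_e$ such that $(\varphi_e|_{C_e})_e$ is a treeing of $\mathcal S$ and $\sum_e\mu(C_e)=1$.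

*Proof.* Discard an $\mathcal S$-invariant null set, so that the $\varphi_e$ are Borel bijections between Borel sets, all classes are infinite, and $\mathcal S=\bigcup_{n\ge1}\mathcal R_n$ with $\mathcal R_n$ increasing finite Borel relations.

**Step 1: finite approximations.** We regard each pair $(e,x)$ with $x\in\operatorname{dom}\varphi_e$ as an edge joining $x$ and $\varphi_e(x)$; loops and multiple edges are allowed. Let $E_n$ be the set of edges whose endpoints are $\mathcal R_n$-equivalent, and let $\mathcal R_n'\subset\mathcal R_n$ be the relation of being connected by $E_n$-edges. The $\mathcal R_n'$ increase and have finite classes. Each pair in $\mathcal S$ is joined by a finite path of edges, all of which lie in $E_n$ for large $n$, so $\bigcup_n\mathcal R'_n=\mathcal S$.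

**Step 2: the greedy choice.** Fix a Borel linear order on $X$ and order edges lexicographically by $(e,x)$. On each $\mathcal R_n'$-class this well-orders the $E_n$-edges, since for each $e\in I\subset\mathbb N$ there are only finitely many. Put $F_0=\emptyset$, and let $F_n$ be the union of $F_{n-1}$ and all $\epsilon\in E_n$ whose endpoints are not connected by a path of edges from $F_{n-1}$ and from the $E_n$-edges, in the same $\mathcal R_n'$-class, preceding $\epsilon$. By induction $F_n\subset E_n$. The set $F_n$ is Borel: a path starting at $x$ is coded by a word in the letters $e^{\pm1}$, there are countably many words, and for each word the condition is Borel.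

**Step 3: $F_n$ is acyclic.** This is what makes a treeing; loops count as cycles. Loops are never added, since their endpoints coincide. Suppose that $F_{n-1}$ is acyclic and $F_n$ contains a cycle. It contains a new edge. It lies in one $\mathcal R_n'$-class, so it has a largest new edge $\epsilon$. The other edges of the cycle connect the endpoints of $\epsilon$, and they are in $F_{n-1}$ or precede $\epsilon$. So $\epsilon$ was not added, a contradiction.

**Step 4: $F_n$ connects each $\mathcal R_n'$-class.** This makes the treeing generate $\mathcal S$. If a class is not $F_n$-connected, there is a least $E_n$-edge $\epsilon$ of the class whose endpoints are not $F_n$-connected. It is not in $F_n$, so its endpoints are connected by edges of $F_{n-1}\subset F_n$ and by preceding $E_n$-edges. All of these have $F_n$-connected endpoints, by the choice of $\epsilon$. So the endpoints of $\epsilon$ are $F_n$-connected, a contradiction.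

**Step 5: the treeing.** Let $F=\bigcup_nF_n$ and $C_e=\{x:(e,x)\in F\}$. By Steps 3 and 4, $F$ is a forest that connects every $\mathcal S$-class, so the maps $\varphi_e|_{C_e}$ generate $\mathcal S$. Let $x$ be a fixed point of a nonempty reduced word $\omega$ in these maps. The letters of $\omega$ give a closed walk of positive length in $F$. It never traverses the same edge twice in a row: in opposite directions this would be a cancellation in $\omega$, and in the same direction the edge would be a loop. Now consider a vertex of the walk at maximal distance from $x$ in its tree. It is not $x$, and the walk enters and leaves it by the unique edge toward $x$, a contradiction. So there are no fixed points.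

**Step 6: the mass.** An $\mathcal R_n'$-class with $k$ points carries $k-1$ edges of $F_n$, since these form a spanning tree. Let $f_n(x)=\#\{e:(e,x)\in F_n\}$. As $\mathcal R_n'$ is a finite measure preserving relation, we may average over classes:
$$\sum_e\mu(\{x:(e,x)\in F_n\})=\int f_n\,d\mu=\int\frac{1}{|[x]_{\mathcal R_n'}|}\sum_{y\in[x]_{\mathcal R_n'}}f_n(y)\,d\mu(x)=\int\Big(1-\frac1{|[x]_{\mathcal R_n'}|}\Big)d\mu(x).$$
The classes increase to infinite classes, so the right side tends to $1$, and monotone convergence gives $\sum_e\mu(C_e)=1$. $\square$

For the dyadic group of Section 3, the family $(T|_{D_k})_k$, where $T|_{D_k}$ is the rotation by $\zeta_k$ restricted to $D_k$, is such a treeing of mass $1$. It generates the orbit relation of $T$. A nonempty reduced word $\omega$ in the pieces is null wherever a letter is followed by the inverse of a different piece: $(T|_{D_k})(T|_{D_l})^{-1}$ and $(T|_{D_k})^{-1}(T|_{D_l})$ have empty domain for $k\neq l$. So either $\varphi_\omega$ has empty domain, or all exponents agree and $\varphi_\omega$ is a restriction of $T^{\pm n}$ with $n$ the length, which has no fixed points.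

## 8. The normal form: proof of Theorem 3

**Step 1: split off a treeing of mass one.** The classes of $\mathcal S$ are infinite a.e. Otherwise, by ergodicity, a.e. class has the same finite size, there is a Borel set meeting each class once, and a subset of half its measure has an $\mathcal S$-saturation that is neither null nor conull, contradicting ergodicity. Apply Lemma 5 and cut each $v_e$ along $C_e$ and its complement (Lemma 2(1)). We get a basis indexed by $I_0\sqcup I_1$ such that $(\varphi_e)_{e\in I_0}$ is a treeing of $\mathcal S$ of mass $1$. So $\kappa\ge1$, and the part indexed by $I_1$ has mass $\kappa-1$.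

**Step 2: exchange it for one unitary.** The orbit relation of $T_0$ is ergodic, and hyperfinite by (OW). By (D) there is a pmp isomorphism $\theta:X\to X_0$ carrying $\mathcal S$ to it. Put $T=\theta^{-1}T_0\theta$. Since $T$ has infinite orbits, $\{T\}$ is a treeing of $\mathcal S$. By Lemma 4 we may replace $(v_e)_{e\in I_0}$ by one element $w$ with $\varphi_w=T$; it is a unitary because $T$ is defined and onto a.e.

**Step 3: turn the rest into loops.** For $e\in I_1$ we have $\varphi_e(x)\in\{T^nx:n\in\mathbb Z\}$ a.e. So we can cut $v_e$ into countably many pieces and assume $\varphi_e=T^{n_e}$ on its domain $D_e$. Now move by $x_e=w^{-n_e}$ and $y_e=\emptyset$ (Lemma 3). Then $\varphi_e=\mathrm{id}_{D_e}$ for all $e\in I_1$, and $\sum_{e\in I_1}\mu(D_e)=\kappa-1$.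

**Step 4: rearrange the loops.** The purpose is to assemble them into full unitaries and at most one remainder. If $\kappa=1$ there is nothing to do. Otherwise discard null $D_e$, enumerate $I_1$, and place consecutive intervals $J_e$ of length $\mu(D_e)$ into $[0,\kappa-1)$, which they fill up to null sets. Cutting the $J_e$ at integers and the $D_e$ into pieces of the same measures, we may assume that each $J_e$ lies in some $[j-1,j)$. Let $X_j=X$ if $[j-1,j)\subset[0,\kappa-1)$, and for the last, incomplete interval of length $r$, if there is one, let $X_j=\theta^{-1}([0,r))$. Partition $X_j$ into sets $D'_e$ with $\mu(D_e')=\mu(D_e)$, over those $e$ with $J_e\subset[j-1,j)$.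

We claim that there are partitions $D_e=\bigsqcup_nD_{e,n}$ with $D_e'=\bigsqcup_nT^nD_{e,n}$. Run through $n\in\mathbb Z$ in some order. At each step let $D_{e,n}$ be the set of those $x$ in the part of $D_e$ not yet used such that $T^nx$ is in the part of $D_e'$ not yet used. In the end unused parts $R\subset D_e$ and $R'\subset D_e'$ of equal measure remain. If $\mu(R)>0$, ergodicity gives $n$ with $\mu(T^nR\cap R')>0$, contradicting the choice at step $n$. So $R$ and $R'$ are null.

Cut $v_e$ accordingly and replace $v_e1_{D_{e,n}}$ by $w^nv_e1_{D_{e,n}}w^{-n}$ (Lemma 3). The new elements have partial isomorphism the identity of $T^nD_{e,n}$. For fixed $j$ these sets partition $X_j$, so we may glue (Lemma 2(2)) to one element with partial isomorphism $\mathrm{id}_{X_j}$.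

**Step 5: compare with $N_\kappa$.** We now have a basis consisting of $w$ with $\varphi_w=T=\theta^{-1}T_0\theta$, of unitaries with $\varphi=\mathrm{id}_X$, in number $\lfloor\kappa-1\rfloor$ (infinitely many if $\kappa=\infty$), and, if $r>0$, of one element with $\varphi=\mathrm{id}_{\theta^{-1}([0,r))}$. Via $\theta$ these maps are those of the basis of $A_0\subset N_\kappa$. Lemma 1 gives the isomorphism. $\blacksquare$

## 9. Classification and corners: proof of Theorem 2

**(a)** If $\pi$ is faithful then $d\ge2$, since $d=1$ means $\pi(1)=\pm1$. By Section 4, $L(\mathbb Z)\subset M_\pi$ has a basis of $d$ unitaries, so of mass $d$, whose maps are rotations generating $\mathcal R_{\Lambda_\pi}$. By the Observation $\Lambda_\pi$ is infinite, so by Section 5 this relation is ergodic and hyperfinite. Theorem 3 gives $M_\pi\cong N_d$, carrying $L(\mathbb Z)$ onto $A_0$.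

*Factoriality.* Let $d\ge2$ be an integer or $\infty$, so $N_d=A_0\rtimes\mathbb F_d$, and let $x=\sum_ga_gv_g$ be central. Commuting with $A_0$ forces each $a_g$ to be supported where $g$ acts trivially. Let $N$ be the kernel of $\mathbb F_d\to\mathbb Z$, $w\mapsto1$, $\ell_j\mapsto0$. An element $g$ acts as a power of $T_0$, with nonzero exponent if $g\notin N$, and $T_0$ has infinite orbits; so $a_g=0$ for $g\notin N$. The group $N$ acts trivially on $A_0$, so commuting with $v_h$, $h\in N$, gives $a_{hgh^{-1}}=a_g$ for $g\in N$. Now $N$ is free, and nonabelian as it contains $\ell_1$ and $w\ell_1w^{-1}$, so nontrivial elements of $N$ have infinite conjugacy classes in $N$. Since $\sum_g\|a_g\|_2^2<\infty$, we get $a_g=0$ for $g\ne1$ and $x\in A_0$. Commuting with $w$ and ergodicity of $T_0$ make $x$ scalar. So $N_d$ is a factor; it has a trace and contains the diffuse algebra $A_0$, so it is a II$_1$ factor.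

**(b)** This is Proposition 2.

**(c)** An almost periodic $\pi$ is non-faithful iff $\pi(1)$ has finite order. For $d=\infty$, (a) gives $N_\infty$, a factor, in the faithful case, and (b) gives $L^\infty([0,1])\,\overline\otimes\,L\mathbb F_\infty$, whose center is diffuse, in the non-faithful case.

**(d)** Write $\kappa=1+c$ with $0<c\le\infty$. Let $D\subset X_0$ have measure $t\in(0,1)$, and put $p=1_D$.

**Step 1: the claim $pN_{1+c}\,p\cong N_{1+c/t}$.** We choose a basis adapted to $D$. Let $\mathcal S$ be the orbit relation of $T_0$ and $T_D$ the first return map to $D$. For $k\ge1$ let $D_k$ be the set of $x\notin D$ whose first $k'\ge1$ with $T_0^{k'}x\in D$ is $k$; by ergodicity the $D_k$ partition $X_0\setminus D$. Put $\psi_k=T_0^k|_{D_k}:D_k\to D$. The family $\{T_D\}\cup\{\psi_k\}_k$ generates $\mathcal S$. It is a treeing: its graph on $D$ consists of the infinite lines of $T_D$, and each point outside $D$ is a leaf attached by exactly one edge. So the graph is a forest without loops, and a fixed point of a nonempty reduced word would give a closed walk without backtracking, which is impossible as in Step 5 of Lemma 5.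

Since $\{T_0\}$ is a treeing of $\mathcal S$, Lemma 4 replaces $w$ by elements $w_D,y_k$ with $\varphi_{w_D}=T_D$ and $\varphi_{y_k}=\psi_k$. The remaining basis elements of $N_\kappa$ are loops of total mass $c$. Cut each along $D$ and the $D_k$, and replace each piece $v$ living on a subset of $D_k=\operatorname{dom}\psi_k$ by $y_kvy_k^*$ (Lemma 3). We get a basis $\{w_D\}\cup\{y_k\}_k\cup\{\ell_f'\}_f$ with $\varphi_{\ell'_f}=\mathrm{id}_{C_f}$, $C_f\subset D$ and $\sum_f\mu(C_f)=c$.

By (8), $pN_\kappa p$ is densely spanned by the elements $apv_\omega p$ with $a\in A_0$ and $\omega$ reduced. Let $\omega$ be reduced with $pv_\omega p\ne0$. Suppose that $\omega$ contains a letter $y_k$, whose domain $D_k$ is disjoint from $D$. It is not the rightmost letter, since $y_kp=0$. The letter to its right must have range meeting $D_k$. But $w_D^{\pm1}$, $\ell_f'^{\,\pm1}$ and all $y_i$ have range in $D$, and $y_i^*$ has range $D_i$, so that letter is $y_k^*$, and $\omega$ is not reduced. Symmetrically, a letter $y_k^*$ is not the leftmost letter, since $py_k^*=0$. The letter to its left must have domain meeting $D_k$, so it is $y_k$, again a contradiction.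 So $\omega$ is a word in $w_D$ and the $\ell_f'$. Hence $pN_\kappa p$ is generated by $A_0p$, $w_D$ and the $\ell'_f$, and this family is $A_0p$-free since it is part of a basis. For the normalized measure on $D$ its mass is $(t+c)/t=1+c/t$. The relation it generates is $\mathcal S|_D$, the orbit relation of $T_D$, which is ergodic and, by (OW), hyperfinite. Theorem 3 gives the claim.

**Step 2: factoriality.** The central support of $p$ in $N_\kappa$ dominates all $w^npw^{-n}$, whose supremum is $1$ by ergodicity, so it is $1$. Hence $N_\kappa$ is a factor iff $pN_\kappa p$ is. The algebras $N_2$ and $N_\infty$ are factors by the argument in (a). If $1<c<\infty$, then by Step 1 for $N_2$ with $t=1/c$, $N_{1+c}$ is a corner of $N_2$, hence a factor. If $0<c<1$, then by Step 1 for $N_{1+c}$ with $t=c$, $N_2$ is a corner of $N_{1+c}$ with central support $1$, so $N_{1+c}$ is a factor. As in (a), these are II$_1$ factors.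

**Step 3: amplifications.** Now Step 1 says $N_{1+c}^t\cong N_{1+c/t}$ for $0<t<1$, and $t=1$ is trivial. For $t>1$ apply this to $N_{1+c/t}$ and $1/t$: $N_{1+c/t}^{1/t}\cong N_{1+c}$, and amplifying by $t$ gives the formula. So $N_\kappa^t\cong N_{1+(\kappa-1)/t}$ for all $t>0$. For $\kappa=\infty$ this reads $N_\infty^t\cong N_\infty$, so $N_\infty$ has fundamental group $\mathbb R^*_+$. For finite $c,c'>0$, $N_{1+c'}\cong N_{1+c}^{c/c'}$, so all these factors are stably isomorphic and, since $(N^s)^t\cong N^{st}$, share one fundamental group $\mathcal F$. Finally $N_{d'}\cong N_d^t$ with $t=\frac{d-1}{d'-1}$, so $N_d\cong N_{d'}$ iff $t\in\mathcal F$.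

**(e)** The aim is to show that $M_\pi$ is generated by two free subalgebras, $M_{\pi_{ap}}$ and $L\mathbb F_k$. Let $P=\Gamma(H_{ap})''$, where $H_{ap}$ is the space of $\pi_{ap}$, and for $n\in\mathbb Z$ let $Q_n$ be the algebra $\Gamma$ of the span of the $k$ vectors $\delta_n$ in $\ell^2_{\mathbb R}(\mathbb Z)^{\oplus k}$. By (V1), $P$ and the $Q_n$, $n\in\mathbb Z$, are free and generate $\Gamma(H)''$, and $Q_0\cong L\mathbb F_k$. Moreover $u^nQ_0u^{-n}=Q_n$. So $M_\pi$ is generated by $Q_0$ and the algebra generated by $P$ and $u$, which is $M_{\pi_{ap}}$.

*They are free.* We must show $\tau(x_0q_1x_1q_2\cdots q_nx_n)=0$ for $n\ge1$, where $q_j\in Q_0$ have trace zero, $x_1,\dots,x_{n-1}\in M_{\pi_{ap}}$ have trace zero, and $x_0,x_n$ have trace zero or equal $1$. (Alternating products without any $q_j$ are single elements $x_0$ of trace zero.) The expression is normal and linear in each $x_j$ separately, and the trace zero elements of $M_{\pi_{ap}}$ are strongly approximated by bounded nets of linear combinations of elements of two kinds: $bu^l$ with $b\in P$, $\tau(b)=0$, $l\in\mathbb Z$; and $u^l$ with $l\ne0$. So we may assume that every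 $x_j$ which is not $1$ is of one of these kinds. Move all powers of $u$ to the right. The product becomes $y\,u^L$, where $y$ is a product in which each $q_j$ has become $u^{L_j}q_ju^{-L_j}\in Q_{L_j}$, of trace zero, and each $b$ has become an element of $P$ of trace zero. Between $q_j$ and $q_{j+1}$ there is either a trace zero element of $P$, or nothing, and in the second case $x_j=u^l$ with $l\ne0$, so $L_{j+1}=L_j+l\ne L_j$ and the neighbors lie in different free algebras. Thus $y$ is a nonempty alternating product of trace zero elements of the free algebras $P,(Q_n)_{n\in\mathbb Z}$, so $\tau(y)=0$. By (1), $\tau(yu^L)=\delta_{L,0}\tau(y)=0$.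

Hence $M_\pi\cong M_{\pi_{ap}}*L\mathbb F_k$. The isomorphism $M_{\pi_{ap}}\cong N_d$ of (a) is trace preserving, so $M_\pi\cong N_d*L\mathbb F_k$. $\blacksquare$
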